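\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\numberwithin{equation}{section}


\title{Pretzel knots whose $\mathfrak{sl}(n)$ concordance invariant $s_n$\\ is not divisible by $2(n-1)$}

\begin{abstract}
Gornik's perturbation of Khovanov--Rozansky $\mathfrak{sl}(n)$ homology yields a concordance homomorphism $s_n$ with values in $2\mathbb Z$ and a slice genus bound $g_*(K)\ge |s_n(K)|/(2(n-1))$. A conjecture stated by Lobb asserts that $s_n(K)$ always lies in $2(n-1)\mathbb Z$. We compute $s_n$ for the pretzel knots $P(\ell,-m,2)$ with $\ell>m\ge3$ odd and find $s_n=-(n-1)(\ell-m-2)-2$. Thus the conjecture fails for every $n\ge3$, and the single knot $P(5,-3,2)$, for which $s_n=-2$, is a counterexample for all these $n$. It also follows that the image of $s_n$ is exactly $2\mathbb Z$ for every $n\ge2$, and that $s_n$ and $s_{n'}$ are linearly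 independent for $n\ne n'$.
\end{abstract}

\section{Introduction}

\subsection{The question}
Work over $\mathbb C$ and let $n\ge2$. Khovanov--Rozansky homology \cite{KR} assigns to a diagram of a knot $K\subset S^3$ a chain complex built from matrix factorizations of a potential with derivative $x^n$. In Gornik's perturbation the derivative is $x^n-1$ instead; the complex is then no longer graded but only filtered by the quantum grading. Let $\widetilde H^i_n(K)$ be its homology in homological degree $i$, let $\mathscr F^j\widetilde H^i_n(K)$ be the induced quantum filtration, and let $\widetilde H^{i,j}_n(K)=\mathscr F^j\widetilde H^i_n(K)/\mathscr F^{j-1}\widetilde H^i_n(K)$. By a result of Lobb (see \cite{Lobb}) there is an integer $s_n(K)\in2\mathbb Z$ with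
\[
\widetilde P_n(q):=\sum_j\dim_{\mathbb C}\widetilde H^{0,j}_n(K)\,q^j=q^{s_n(K)}\,\frac{q^n-q^{-n}}{q-q^{-1}} .
\]
So $s_n(K)$ records how far the quantum filtration on $\widetilde H^0_n(K)$ is displaced from the one for the unknot.

The following facts are known. The map $s_n$ is a homomorphism from the smooth concordance group to $\mathbb Z$; $s_2=-s$, where $s$ is Rasmussen's invariant; the smooth slice genus satisfies $g_*(K)\ge|s_n(K)|/(2(n-1))$; and if $K$ has a diagram $D$ with only positive crossings, then
\[
g_*(K)=-\frac{s_n(K)}{2(n-1)}=\tfrac12\bigl(1-\#O(D)+w(D)\bigr),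
\]
where $\#O(D)$ is the number of circles of the oriented resolution and $w(D)$ is the writhe. In particular $s_n(K)\in2(n-1)\mathbb Z$ for such knots.

\begin{conjecture}[\cite{Lobb}]
For every knot $K$ and every $n\ge2$, $\ s_n(K)\in2(n-1)\mathbb Z$.
\end{conjecture}

For $n=2$ the conjecture only says $s_2(K)\in2\mathbb Z$, which is true. We show that it is false for every $n\ge3$.

\subsection{The result}
Let $\ell>m\ge3$ be odd, so that $\ell\ge m+2$. Let $K(\ell,m)$ be the three-column pretzel knot $P(\ell,-m,2)$ of Figure~\ref{fig:knot}. Orient both strands of column~1 upwards and both strands of column~2 downwards; then the left strand of column~3 runs up and the right one down. The chirality is such that the $\ell$ crossings of column~1 are positive. Column~2 has the opposite handedness and parallel strands, so its $m$ crossings are negative. Column~3 has the handedness of column~1 but antiparallel strands, so its two crossings are negative. Since $\ell$ and $m$ are odd, following the strand from the bottom left of column~1 one passes up column~1,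 down column~2, up column~3, down column~2, up column~1, and down column~3 back to the start. Thus there is one component.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85,>=stealth]
\foreach \x/\t in {0/\ell,3/-m,6/2} {
  \draw (\x-0.6,-0.8) rectangle (\x+0.6,0.8);
  \node at (\x,0) {$\t$};
}
\draw[->] (0.3,0.8) .. controls (0.3,1.6) and (2.7,1.6) .. (2.7,0.8) node[midway,above]{$y_1$};
\draw[<-] (3.3,0.8) .. controls (3.3,1.6) and (5.7,1.6) .. (5.7,0.8) node[midway,above]{$x_1$};
\draw[->] (-0.3,0.8) .. controls (-0.3,2.9) and (6.3,2.9) .. (6.3,0.8) node[midway,above]{$x_1$};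
\draw[->] (2.7,-0.8) .. controls (2.7,-1.6) and (0.3,-1.6) .. (0.3,-0.8) node[midway,below]{$y_2$};
\draw[->] (3.3,-0.8) .. controls (3.3,-1.6) and (5.7,-1.6) .. (5.7,-0.8) node[midway,below]{$x_2$};
\draw[->] (6.3,-0.8) .. controls (6.3,-2.9) and (-0.3,-2.9) .. (-0.3,-0.8) node[midway,below]{$x_2$};
\end{tikzpicture}
\caption{The knot $K(\ell,m)=P(\ell,-m,2)$. Each box is a vertical column of crossings: $\ell$ positive and $m$ negative crossings of parallel strands, and two negative crossings of antiparallel strands. The labels are the edge variables used when column~3 is smoothed to a top arc and a bottom arc; then the two top edges labeled $x_1$ belong to one arc, and so do the two bottom edges labeled $x_2$.}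
\label{fig:knot}
\end{figure}

\begin{theorem}\label{thm:main}
For all odd $\ell>m\ge3$ and all $n\ge2$,
\[
s_n(K(\ell,m))=-(n-1)(\ell-m-2)-2 .
\]
\end{theorem}

As $\ell-m$ is even, $s_n(K(\ell,m))\equiv-2$ modulo $2(n-1)$. In particular $s_n(P(5,-3,2))=-2$ for every $n\ge2$.

\begin{corollary}\label{cor:main}
\textup{(1)} The conjecture holds for $n=2$ and fails for every $n\ge3$; $P(5,-3,2)$ is a counterexample for all $n\ge3$ simultaneously.
\textup{(2)} For every $n\ge2$ the image of $s_n$ is exactly $2\mathbb Z$.
\textup{(3)} For $n\ne n'$ the homomorphisms $s_n$ and $s_{n'}$ are linearly independent.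
\end{corollary}

\begin{proof}
(1) For $n=2$ the conjecture says $s_2(K)\in2\mathbb Z$; and $-2\notin2(n-1)\mathbb Z$ for $n\ge3$. (2) $s_n$ is a homomorphism into $2\mathbb Z$ that takes the value $-2$. (3) On the positive trefoil and $P(5,-3,2)$ the values of $s_n$ are $(-2(n-1),-2)$ and those of $s_{n'}$ are $(-2(n'-1),-2)$. The determinant is $4(n-n')\ne0$.
\end{proof}

\subsection{The idea}\label{ss:idea}
We replace the constant $1$ in $x^n-1$ by a parameter $a$ of degree $2n$, which restores the grading. With a marked point on the knot, carrying the variable $y$, one has $a=y^n$, and the complex becomes a graded complex over $\mathbb C[y]$. Its $H^0$ modulo torsion is a free module of rank one, whose generator has degree $s_n-(n-1)$ (Proposition~\ref{prop:sn}).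

For $K(\ell,m)$ we find a non-torsion class $[h]\in H^0$ of degree $\varepsilon=(n-1)(m-\ell+1)$, represented by the polynomial $h=\sum_{i+j=n-1}x^iy^j$. If it generated modulo torsion, then $s_n$ would be $(n-1)(m-\ell+2)\in2(n-1)\mathbb Z$, as conjectured. But $H^0/\mathbb C[y][h]$ embeds in a sum of copies of $T=\mathbb C[y]/(y^{n-1})$ with generators in degree $\varepsilon-2$. If $z\in H^0$ lifts such a generator, then $y^{n-1}z\in\mathbb C[y][h]$ has degree $\varepsilon+2(n-2)$, so
\[
y^{n-1}z=c\,y^{n-2}[h]\qquad\text{with a scalar }c .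
\]
Everything depends on whether there is such a $z$ with $c\ne0$. The model module $(\mathbb C[y]h\oplus\mathbb C[y]z)/(y^{n-1}z-c\,y^{n-2}h)$ shows why. If $c=0$, then modulo torsion it is generated by $h$. If $c\ne0$, then $yz-ch$ is killed by $y^{n-2}$, so modulo torsion $h=c^{-1}yz$, and the generator $z$ has degree $\varepsilon-2$. The drop is $2$ whatever $n$ is; only for $n=2$ does it equal $2(n-1)$.

In our complex $c\neq0$, and the reason is a derivative. The torsion $T$ arises as $B/(x-y)$ with $B=\mathbb C[x,y]/(h)$. With $\kappa=(h(x,y)-h(y,y))/(x-y)$ we have $(x-y)\kappa=-ny^{n-1}$ in $B$. In $\mathbb C[x,y]/(x^n-y^n)$, however, $h\ne0$ and $xh=yh$, and there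
\[
(x-y)\kappa^2=\kappa(y,y)\,h-ny^{n-1}\kappa,\qquad \kappa(y,y)=\partial_xh(y,y)=\tbinom n2y^{n-2}.
\]
For $n=3$ this reads $\kappa=x+2y$ and $(x-y)(x+2y)^2=3yh-3y^2(x+2y)$. The proof transports this identity through the complex of the knot, by a staircase-shaped chain that starts where $T$ arises and ends where $h$ lives. It produces a class $z$ as above with $c=\pm\binom n2$.

Section~\ref{sec:setting} recalls the equivariant theory, Section~\ref{sec:local} simplifies the twist regions, Section~\ref{sec:complex} assembles the complex of $K(\ell,m)$, Section~\ref{sec:bounds} reduces the theorem to two candidate values, and Section~\ref{sec:key} decides between them, first by hand for $P(5,-3,2)$ and $n=3$.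

\section{Equivariant homology and $s_n$}\label{sec:setting}

\subsection{Matrix factorizations and the facts used}
Let $p(x)=x^n-a$ with $\deg x=2$, $\deg a=2n$, and let $w=x^{n+1}/(n+1)-ax$, so $w'=p$. We use graded equivariant Khovanov--Rozansky theory over $\mathbb C[a]$ with potential $w$. It is a base change of the theory of \cite{KrasnerEq}; see also \cite{Wu}. For a graded module, $M\langle k\rangle$ is $M$ with degrees raised by $k$. We write $[k]=(q^k-q^{-k})/(q-q^{-1})$, and $\doteq$ for equality up to a nonzero scalar.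

A \emph{matrix factorization} of $W\in R$ is a free $\mathbb Z/2$-graded $R$-module with an odd $R$-linear map $d$ such that $d^2=W$. A \emph{row} $(\alpha,b)$ denotes $R\xrightarrow{\alpha}R\xrightarrow{b}R$, a factorization of $\alpha b$; a Koszul factorization is a tensor product of rows. Replacing rows $(\alpha_1,b_1),(\alpha_2,b_2)$ by $(\alpha_1+\lambda\alpha_2,b_1),(\alpha_2,b_2-\lambda b_1)$ gives an isomorphic factorization (a \emph{row operation}). Multiplication by any $\alpha$ or $b$ is null-homotopic.

A \emph{web} is a planar oriented graph with thin edges, each carrying a variable of degree $2$, and wide edges. An arc from a point with variable $z'$ to one with variable $z$ has the row with right entry $z-z'$ and potential $w(z)-w(z')$. For wide edges, write $w(x)+w(y)=g(x+y,xy)$ and $g_i=\partial_ig$. A wide edge with outgoing variables $x_1,y_1$ and incoming variables $x_2,y_2$ has, up to a grading shift, the rows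
\[
(u_1,\;s-s'),\qquad(u_2,\;t-t'),\qquad s=x_1+y_1,\ t=x_1y_1,\ s'=x_2+y_2,\ t'=x_2y_2,
\]
where $u_1=\frac{g(s,t)-g(s',t)}{s-s'}$ and $u_2=\frac{g(s',t)-g(s',t')}{t-t'}$. Where $s=s'$ and $t=t'$, we have $u_i=g_i$. Put
\[
h(x,y)=\sum_{i+j=n-1}x^iy^j,\qquad\text{so}\quad(x-y)h=x^n-y^n,\quad h(y,y)=ny^{n-1}.
\]
Differentiating $w(x)+w(y)=g(x+y,xy)$ gives $p(x)=g_1+yg_2$ and $p(y)=g_1+xg_2$. Subtracting, we get
\begin{equation}\label{eq:g}
g_2=-h(x,y),\qquad g_1+xg_2=p(y),\qquad\text{so the ideals }(g_1,g_2)\text{ and }(p(y),h(x,y))\text{ agree.}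
\end{equation}

Let $\mathrm{hmf}$ be the homotopy category of graded factorizations over the ring of boundary variables, and for a closed web (potential $0$) let $H(\Gamma)$ be the homology of its factorization. We use the following standard facts from \cite{KR,KrasnerEq,Wu}.

\begin{itemize}
\item[(F1)] Tangle diagrams give complexes over $\mathrm{hmf}$, invariant up to homotopy under Reidemeister moves and compatible with gluing. All maps are linear over the edge variables. With $\Gamma_0$ the oriented smoothing and $\Gamma_1$ the wide edge web, a positive crossing is $[\Gamma_0\xrightarrow{\chi_0}\Gamma_1\langle-1\rangle]\langle1-n\rangle$ in homological degrees $0,1$, and a negative crossing is $[\Gamma_1\langle1\rangle\xrightarrow{\chi_1}\Gamma_0]\langle n-1\rangle$ in degrees $-1,0$. The maps $\chi_0,\chi_1$ have degree $1$. Both composites $\chi_0\chi_1$ and $\chi_1\chi_0$ are $\doteq o-i$, where $o$ is an outgoing edge and $i$ the incoming edge not joined to it in $\Gamma_0$.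
\item[(F2)] The MOY decompositions hold: a circle contributes a factor $[n]$; a wide edge with one outgoing and one incoming edge joined to a loop is $[n-1]$ times an arc; two wide edges of parallel strands stacked on each other are $[2]$ times one; two wide edges in an antiparallel twist region are $\mathsf V\oplus[n-2]\,\mathsf U$ (notation of Section~\ref{ss:anti}). For a closed web, $H(\Gamma)$ is finitely generated and graded free over $\mathbb C[a]$, lies in one $\mathbb Z/2$-degree, and has as graded rank the MOY polynomial, which is symmetric under $q\leftrightarrow q^{-1}$. For webs $\Gamma,\Gamma'$ with the same four endpoints, $\mathrm{Hom}_{\mathrm{hmf}}(\Gamma,\Gamma')\cong H(\bar\Gamma\cup\Gamma')\langle2(n-1)\rangle$ up to a $\mathbb Z/2$-shift.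
\end{itemize}

After suitable $\mathbb Z/2$-shifts of the objects, which we suppress, all morphisms below are even. Hence morphisms acting on different tensor factors commute exactly. Finally recall \emph{Gaussian elimination}: if a complex over an additive category has a component $\varphi:a\to c$ of the differential that is an isomorphism, it is homotopy equivalent to the complex with $a,c$ removed, in which each remaining component $d_{e\to e'}$ is replaced by $d_{e\to e'}-d_{a\to e'}\varphi^{-1}d_{e\to c}$.

\subsection{Exclusion of variables}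
\begin{lemma}\label{lem:excl}
Let $M=N\otimes(\alpha,b)$ be a Koszul factorization over a ring $R$ in which $b$ is a non-zero-divisor. Then the $R$-linear quotient map $M\to N/bN$ has contractible kernel. So it is a quasi-isomorphism if the potential is $0$; and it is a homotopy equivalence over a subring $R_0\subset R$ of boundary variables if $N/bN$ is free over $R_0$. The same holds, up to a $\mathbb Z/2$-shift, for a row $(b,0)$.
\end{lemma}

\begin{proof}
Write $M=N\cdot1\oplus N\cdot e$ with $d(n\cdot1)=d_Nn\cdot1+\alpha n\cdot e$ and $d(n\cdot e)=bn\cdot1-d_Nn\cdot e$. The kernel is $bN\cdot1\oplus N\cdot e$. On it, $\eta(n\cdot1)=b^{-1}n\cdot e$, $\eta(n\cdot e)=0$ satisfies $\eta d+d\eta=\mathrm{id}$: on $n\cdot e$ we get $\eta(bn\cdot 1)=n\cdot e$, and on $n\cdot1$ we get $b^{-1}d_Nn\cdot e+(n\cdot1-d_Nb^{-1}n\cdot e)=n\cdot1$. If $N/bN$ is free over $R_0$, the sequence $\ker\to M\to N/bN$ splits over $R_0$, and contractibility of the kernel gives a homotopy equivalence. The row $(b,0)$ is the $\mathbb Z/2$-shift of $(0,b)$.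
\end{proof}

We now fix the rings that occur. Let $A_x=\mathbb C[a][x]/(x^n-a)$, the homology of a circle, and
\[
A_{x,y}=A_x\otimes_{\mathbb C[a]}A_y=\mathbb C[x,y]/(x^n-y^n),\qquad B=B(x,y)=\mathbb C[x,y]/(h(x,y)),\qquad T=\mathbb C[y]/(y^{n-1}),
\]
with $a=y^n$ throughout. Put $\kappa(x,y)=\dfrac{h(x,y)-h(y,y)}{x-y}$. Then
\begin{equation}\label{eq:kappa}
(x-y)\kappa=h-ny^{n-1},\qquad\kappa(y,y)=\partial_xh(y,y)=\tbinom n2y^{n-2}.
\end{equation}
The rings $A_{x,y}$ and $B$ are free over $\mathbb C[y]$, since the relations are monic in $x$. As $h(y,y)\neq0$, the polynomials $x-y$ and $h$ are coprime. Hence: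
\begin{equation}\label{eq:rings}
\begin{aligned}
&\text{in }B:&& x-y\text{ is a non-zero-divisor},\quad B/(x-y)=T,\quad(x-y)\kappa=-ny^{n-1};\\
&\text{in }A_{x,y}:&& \mathrm{ann}(h)=(x-y),\quad\mathrm{ann}(x-y)=(h)=\mathbb C[y]h,\quad f(x,y)h=f(y,y)h .
\end{aligned}
\end{equation}

\begin{example}\label{ex:annular}
The annular closure of a wide edge (outgoing $x_1$ joined to incoming $x_2$, and $y_1$ to $y_2$, around an annulus) has homology $B(x,y)$: excluding the right entries $x_1-x_2$ and $y_1-y_2$ of the two arcs leaves the rows $(g_1,0),(g_2,0)$ over $\mathbb C[a][x,y]$, and by \eqref{eq:g} a row operation turns these into $(p(y),0),(-h,0)$. As $p(y),h$ is a regular sequence, Lemma~\ref{lem:excl} gives $\mathbb C[a][x,y]/(p(y),h)=B(x,y)$.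
\end{example}

\subsection{Reading $s_n$ off the equivariant complex}
Let $C$ be the complex of graded modules $H(\Gamma)$ of a knot diagram, and mark a point on the knot, with variable $y$. Split the marked edge by an arc with ends $z,z'$. Both entries of its row act as zero on $H(\Gamma)$; the right one is $z-z'$, and modulo $z-z'$ the left one is $p(y)$. So $C$ is a complex of $\mathbb C[y]$-modules with $a=y^n$.

\begin{proposition}\label{prop:sn}
If $H^0(C)/\mathrm{torsion}\cong\mathbb C[y]\langle r\rangle$, then $s_n(K)=r+(n-1)$.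
\end{proposition}

\begin{proof}
Let $M$ be a complex, or a $\mathbb Z/2$-graded complex, of graded free $\mathbb C[a]$-modules, bounded below in the grading, with homogeneous differential. Let $\mathscr F^j$ on $M/(a-1)$ be the image of $\bigoplus_{i\le j}M_i$. We claim that
\[
H(M/(a-1))=H(M)/(a-1),
\]
with induced filtration $\mathscr F^j$ equal to the image of the classes of degree $\le j$. On a graded $\mathbb C[a]$-module bounded below, $a-1$ is a non-zero-divisor (look at the lowest component of an element). So the long exact sequence of $0\to M\xrightarrow{a-1}M\to M/(a-1)\to0$ gives the displayed equality. For the filtration, note that $M/(a-1)$ is $\mathbb Z/2n$-graded. Let $z\in\mathscr F^j$ be a cycle; we may assume it is homogeneous for this grading. Multiplying the homogeneous components of a lift by powers of $a$, we lift $z$ to a single homogeneous $\tilde z$ of degree in $(j-2n,j]$. Then $d\tilde z$ is homogeneous and lies in $(a-1)M$, which contains no nonzero homogeneous element. So $d\tilde z=0$, and the claim follows.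

Apply the claim first to the factorizations of closed webs, which at $a=1$ become Gornik's, with free $H(\Gamma)$; then apply it to $C$. Thus $\widetilde H^0_n(K)=H^0(C)/(a-1)$, with $\mathscr F^j$ the image of the classes of degree $\le j$. The torsion of the finitely generated graded $\mathbb C[y]$-module $H^0(C)$ is killed by a power of $y$, hence by a power of $a$, so it vanishes at $a=1$. The free part gives $\mathbb C[y]/(y^n-1)$ with basis $1,y,\dots,y^{n-1}$ in filtration levels $r,r+2,\dots,r+2(n-1)$. So $\widetilde P_n=q^{r+n-1}[n]$.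
\end{proof}

\section{Twist regions}\label{sec:local}

Expanding $K(\ell,m)$ crossing by crossing gives a cube with $2^{\ell+m+2}$ corners. We first replace each column by a short linear complex.

\subsection{Parallel strands}
Let the outgoing variables be $x_1,y_1$ and the incoming ones $x_2,y_2$. Let $I$ be the identity web ($x_1=x_2$, $y_1=y_2$) and $W$ the wide edge web, on which $x_1+y_1=x_2+y_2$ and $x_1y_1=x_2y_2$; hence on $W$
\begin{equation}\label{eq:W}
x_1-y_2=x_2-y_1,\qquad x_1-x_2=y_2-y_1,\qquad(x_1-x_2)(x_2-y_1)=0 .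
\end{equation}
By (F2), $\mathrm{End}(W)$ has graded rank $q^{2n-2}[2][n][n-1]$, with lowest term $q^0$. So $\mathrm{End}^{<0}(W)=0$ and $\mathrm{End}^0(W)=\mathbb C$.

\begin{lemma}\label{lem:par}
For $k\ge1$, up to the overall shift $\langle k(1-n)\rangle$, resp.\ $\langle k(n-1)\rangle$, and shifts making the maps homogeneous, the twist with $k$ positive, resp.\ negative, crossings is homotopy equivalent to
\begin{gather*}
T_k:\ I\xrightarrow{\chi_0}W\xrightarrow{x_1-x_2}W\xrightarrow{x_1-y_2}W\xrightarrow{x_1-x_2}\cdots\to W\quad(\text{degrees }0,\dots,k),\\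
T_{-k}:\ W\to\cdots\xrightarrow{x_1-x_2}W\xrightarrow{x_1-y_2}W\xrightarrow{x_1-x_2}W\xrightarrow{\chi_1}I\quad(\text{degrees }-k,\dots,0).
\end{gather*}
The shift of $I$ is exactly the overall shift.
\end{lemma}

\begin{proof}
For $k=1$ this is (F1). For the induction step we compute $T_{\pm k}\circ T_{\pm1}$, with $T_{\pm k}$ on top, and variables $x',y'$ in the middle. Each product $WW$ splits into two copies of $W$, one of which cancels against the neighboring $WI$; we have to follow the maps. Let $s_1=x_1+y_1$, $s_2=x_1y_1$. Excluding $x'+y'-s_1$ and $x'y'-s_2$ (rows of the upper wide edge) gives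
\[
WW=W\cdot1\oplus W\cdot x',\qquad x'^2=s_1x'-s_2,\qquad\deg1=-1,\ \deg x'=1 .
\]
On $WI$ the variable $x'$ acts as $x_2$, and on $IW$ as $x_1$.

\emph{The maps $\chi$.} The map $\mathrm{id}\otimes\chi_0:WI\to WW$ has degree $1$, so it is $\alpha+\beta x'$ with $\alpha\in\mathrm{End}^2(W)$ and $\beta\in\mathrm{End}^0(W)=\mathbb C$. Linearity over $x'$ means $(\alpha+\beta x')x_2=x'(\alpha+\beta x')$. Comparing coefficients of $x'$ gives $\beta x_2=\alpha+s_1\beta$; as $s_1=x_2+y_2$ on $W$, the map is $\beta(x'-y_2)$. Here $\beta\ne0$: the composite with $\mathrm{id}\otimes\chi_1$ is $\doteq x'-y_2=x_2-y_2$ on $W$, which acts on the annular closure $B(x,y)$ as $x-y\ne0$. In the same way $\chi_0\otimes\mathrm{id}:IW\to WW$ satisfies $\beta x_1=\alpha+s_1\beta$, so it is $\doteq x'-y_1$. Next, $\mathrm{id}\otimes\chi_1:WW\to WI$ has degree $1$, so it sends $1$ to a scalar. By linearity it is then that scalar times $(1\mapsto1,\ x'\mapsto x_2)$, and the scalar is nonzero by the same composite. Likewise $\chi_1\otimes\mathrm{id}:WW\to IW$ is $\doteq(1\mapsto1,\ x'\mapsto x_1)$.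

\emph{Positive case.} For $1\le i\le k$ let $a_i=W_iI$ (degree $i$), and let $b_i,c_i$ be the summands $W\cdot1,\ W\cdot x'$ of $W_iW$ (degree $i+1$); let $b_0=IW$. The components $a_i\to c_i$ are isomorphisms and, relative to them, $a_i\to b_i$ is $-y_2$. There are no components $a_i\to c_{i'}$ with $i'\ne i$, so we can cancel all pairs $a_i,c_i$ at once. There remain $II=I$ and $b_0,\dots,b_k$. The map $I\to b_0$ is $\chi_0$, without correction since $I$ has no component into any $c_i$. The map $b_{i-1}\to b_i$ becomes $(b_{i-1}\to b_i)-(-y_2)(b_{i-1}\to c_i)$: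
\begin{itemize}
\item if the map of $T_k$ is $x_1-x'$, then $1\mapsto x_1-x'$, and we get $x_1-(-y_2)(-1)=x_1-y_2$;
\item if it is $x_1-y'=x'-y_1$, and also for $b_0\to b_1$ (where it is $\chi_0\otimes\mathrm{id}\doteq x'-y_1$), we get $-y_1-(-y_2)(1)=y_2-y_1=x_1-x_2$.
\end{itemize}
So the sequence of maps is $\chi_0,\ x_1-x_2,\ x_1-y_2,\ x_1-x_2,\dots$, which is $T_{k+1}$.

\emph{Negative case.} For $1\le i\le k$ let $a_{-i}=W_{-i}I$ (degree $-i$), let $b_{-i},c_{-i}$ be the summands $W\cdot1,\ W\cdot x'$ of $W_{-i}W$ (degree $-i-1$), and $c_0=IW$. The components $b_{-i}\to a_{-i}$ are isomorphisms, relative to which $c_{-i}\to a_{-i}$ is $x_2$. Cancel them. There remain $c_{-k},\dots,c_{-1},c_0,I$, and the map $c_{-i}\to c_{-i+1}$ becomes $(c_{-i}\to c_{-i+1})-(b_{-i}\to c_{-i+1})x_2$: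
\begin{itemize}
\item type $x_1-x'$: since $x'(x_1-x')=-y_1x'+s_2$, we get $-y_1-(-1)x_2=x_2-y_1=x_1-y_2$;
\item type $x_1-y'=x'-y_1$: since $x'(x'-y_1)=x_1x'-s_2$, we get $x_1-x_2$;
\item $c_{-1}\to c_0$: by the formula for $\chi_1\otimes\mathrm{id}$, we get $\doteq x_1-x_2$.
\end{itemize}
The map $c_0\to I$ is $\chi_1$. This is $T_{-k-1}$. In both cases nonzero scalars and signs are removed by rescaling the objects of these linear chains.
\end{proof}

\begin{example}[two-strand closures, and the normalization]\label{ex:torus}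
Let $k\ge1$. In the annular closure $x_1=x_2=x$, $y_1=y_2=y$. The closure of $\chi_0$ is a degree $1$ map $A_{x,y}\to B$ between cyclic modules with bottom degrees $-(2n-2)$ and $-(2n-3)$. So it sends $1$ to a scalar, which is nonzero as $\chi_1\chi_0\doteq x-y\ne0$ on $A_{x,y}$. Thus the closure of $T_k$ has complex
\[
A_{x,y}\xrightarrow{1\mapsto1}B\xrightarrow{0}B\xrightarrow{x-y}B\xrightarrow{0}\cdots\to B\qquad(\text{degrees }0,\dots,k),
\]
and $H^0=\ker(A_{x,y}\to B)=\mathbb C[y]h$. The degree of $h$ is $-2(n-1)+2(n-1)+k(1-n)$. For $k$ odd the closure is a knot, and $s_n=-(k-1)(n-1)$ by Proposition~\ref{prop:sn}. This agrees with the formula for positive knots; for the positive trefoil, $s_n=-2(n-1)$. The agreement fixes our conventions. With the opposite conventions one would obtain the mirror image and $-s_n$, which does not affect divisibility.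
\end{example}

\subsection{Antiparallel strands}\label{ss:anti}
In a vertical twist region with antiparallel strands let $\mathsf V$ be the smoothing into two vertical strands and $\mathsf U$ the smoothing into a top arc and a bottom arc, with variables $x_1$ and $x_2$. By (F2), $\mathrm{End}(\mathsf U)=\mathbb C[a][x_1,x_2]/(p(x_1),p(x_2))$, which lives in degrees $\ge0$ with $\mathrm{End}^0(\mathsf U)=\mathbb C$. Moreover $\mathrm{Hom}(\mathsf V,\mathsf U)$ and $\mathrm{Hom}(\mathsf U,\mathsf V)$ are $H(\text{circle})\langle2(n-1)\rangle$. So they vanish below degree $n-1$, and $\mathrm{Hom}^{n-1}(\mathsf V,\mathsf U)=\mathbb C\sigma$ for some $\sigma\neq0$.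

\begin{lemma}[for $a=0$ see \cite{KrasnerComp}]\label{lem:anti}
Two negative antiparallel crossings give, up to shifts of the first two terms making the maps homogeneous, the complex
\[
\mathsf V\xrightarrow{\ \sigma\ }\mathsf U\xrightarrow{\ x_1-x_2\ }\mathsf U\langle n-1\rangle\qquad\text{in degrees }-2,-1,0 .
\]
\end{lemma}

\begin{proof}
We decompose the four webs, cancel all pairs of copies of $\mathsf U$ that are matched by nonzero scalars, and fix the remaining constants by closing up to an unknot.

In this proof $W$ is the wide edge web of one antiparallel crossing; the oriented smoothing of that crossing is $\mathsf U$. The upper crossing is written first. We omit the overall shift $\langle2(n-1)\rangle$. The complex is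
\[
WW\langle2\rangle\to W\mathsf U\langle1\rangle\oplus\mathsf UW\langle1\rangle\to\mathsf{UU}.
\]
Let $m$ be the variable of the loop in the middle.
\begin{itemize}
\item $\mathsf{UU}=\bigoplus_{j=0}^{n-1}\mathsf Um^j$, with shifts $1-n,3-n,\dots,n-1$.
\item $W\mathsf U=\bigoplus_{j=0}^{n-2}\mathsf Um^j$, and the same for $\mathsf UW$. Indeed, a wide edge with loop $m$ and free ends $z,z'$ has rows $(u_1,z-z')$, $(u_2,m(z-z'))$, and a row operation gives $(u_1+mu_2,z-z')$, $(u_2,0)$. The first row has right entry $z-z'$ and potential $w(z)-w(z')$, so it is the arc. At $z=z'=0$, $u_2$ equals $-h(m,0)=-m^{n-1}$, so $-u_2$, which is homogeneous of degree $2(n-1)$, is monic in $m$ of degree $n-1$, and Lemma~\ref{lem:excl} excludes $m$. Hence $W\mathsf U\langle1\rangle$ and $\mathsf UW\langle1\rangle$ each have shifts $3-n,5-n,\dots,n-1$.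
\item $WW\cong\mathsf V\oplus\bigoplus_{j=0}^{n-3}\mathsf U\langle2j-(n-3)\rangle$ by (F2), so the $\mathsf U$'s in $WW\langle2\rangle$ have shifts $5-n,\dots,n-1$.
\end{itemize}

\emph{Scalar parts.} A degree-preserving map between shifted copies of $\mathsf U$ has underlying degree $\ge0$, and it is a scalar between equal shifts. A composite $\mathsf U\to\mathsf V\to\mathsf U$ has underlying degree $\ge2(n-1)>0$. Hence the scalar part of a composite is the composite of scalar parts, also when it passes through $\mathsf V$. Moreover a map between sums of $\mathsf U$'s with invertible scalar part is invertible, as the rest is strictly triangular in the shifts.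

On $\mathsf{UU}$ the composite $\chi_1\chi_0\doteq x_1-m$ of the upper crossing factors through $W\mathsf U$. Its scalar part is $m^j\mapsto-m^{j+1}$ for $j\le n-2$, while $m^{n-1}\mapsto-m^n=-a$ is not scalar. So it has rank $n-1$, and $W\mathsf U\to\mathsf{UU}$ has scalar rank $n-1$. As the shift $1-n$ occurs only in $\mathsf{UU}$, the whole second map has scalar rank exactly $n-1$. On $\mathsf UW$, $x_1-m$ factors through $WW$; its scalar part is $m^j\mapsto-m^{j+1}$ for $j\le n-3$, while $m^{n-2}\cdot m=m^{n-1}$ is a combination of lower powers with coefficients of positive degree. So $WW\to\mathsf UW$, and hence the first map, has scalar rank $n-2$. The scalar parts form, for each shift, a complex of vector spaces of dimensions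
\[
1,2,1\ \text{(shifts }5-n,\dots,n-1),\qquad0,2,1\ \text{(shift }3-n),\qquad0,0,1\ \text{(shift }1-n).
\]
The total ranks $n-2$ and $n-1$ are the largest that these dimensions permit. So the scalar complex is exact in the shifts $5-n,\dots,n-1$, and one middle copy survives in shift $3-n$. Gaussian elimination of the invertible scalar parts leaves
\[
\mathsf V\langle2\rangle\to\mathsf U\langle3-n\rangle\to\mathsf U\langle1-n\rangle .
\]
The first map has underlying degree $n-1$, so it is $\alpha\sigma$. The second has underlying degree $2$, so it is $\beta x_1+\gamma x_2$, with $\alpha,\beta,\gamma\in\mathbb C$.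

\emph{The constants.} Close the top by a cap and the bottom by a cup. The result is an unknot, with complex $A\to A_{x_1,x_2}\to A_{x_1,x_2}$ (where $A$ is the homology of a circle), whose homology must be $A$ in degree $0$. The first map sends $1$ to an element killed by $x_1-x_2$, in degree $2(n-1)$ above the bottom, hence to $\alpha'h(x_1,x_2)$ with $\alpha'\in\mathbb C$. As $H^{-2}=0$, $\alpha'\ne0$, so $\alpha\ne0$. From $d^2=0$ we get $(\beta+\gamma)x_1h=0$, so $\gamma=-\beta$. If $\beta=0$, then $H^{-1}=A_{x_1,x_2}/(h)\ne0$; so $\beta\ne0$. Rescale. The total shift of the last $\mathsf U$ is $(1-n)+2(n-1)=n-1$.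
\end{proof}

\section{The complex of $K(\ell,m)$}\label{sec:complex}

\subsection{Shape}
Let $x_1$, resp.\ $x_2$, be the outer top, resp.\ bottom, variable, and $y_1$, resp.\ $y_2$, the inner top, resp.\ bottom, variable between columns 1 and 2 (Figure~\ref{fig:knot}). When column~3 is $\mathsf U$, its top arc has variable $x_1$ and its bottom arc $x_2$. When column~3 is $\mathsf V$, the outer variable next to column~1 is the same at top and bottom, and we call it $v$; likewise we call the outer variable next to column~2 $u$. The marked point is at $y:=y_1$.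

Column~1 is outgoing at the top, so Lemma~\ref{lem:par} applies with the variables as named. Column~2 is outgoing at the bottom, so the indices are exchanged: $x_1-x_2$ becomes $x_2-x_1$, and $x_1-y_2$ becomes $x_2-y_1$, which equals $x_1-y_2$ on $W$. We remove the sign by rescaling. For $k\ge2$ put
\[
\tau_k=x_1-x_2\ (k\text{ even}),\qquad\tau_k=x_2-y_1\ (k\text{ odd}).
\]
By Section~\ref{sec:local}, $C(K)$ is homotopy equivalent over $\mathbb C[y]$ to the total complex $\mathcal K$ of modules
\[
M(i,j;s),\qquad0\le i\le\ell,\quad-m\le j\le0,\quad s\in\{-2,-1,0\},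
\]
in homological degree $i+j+s$, with $d=d'+(-1)^id''+(-1)^{i+j}d_E$. Here $d',d'',d_E$ come from $T_\ell$, $T_{-m}$ and Lemma~\ref{lem:anti}. The map $d'$ from index $k-1$ to $k$ and the map $d''$ from index $-k$ to $-k+1$ are both multiplication by $\tau_k$ for $k\ge2$; for $k=1$ they are $\chi_0$ and $\chi_1$. The map $d_E$ is $\sigma$ from $s=-2$ and multiplication by $x_1-x_2$ from $s=-1$. Up to shift, $M(i,j;s)$ depends only on the states of the columns: $I$ if the index is $0$ and $W$ otherwise; $\mathsf V$ if $s=-2$ and $\mathsf U$ otherwise. We denote the states of columns 1 and 2 by a pair such as $(W,I)$, and add the state of column~3 where needed.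

\subsection{Modules}
\begin{lemma}\label{lem:modules}
Each $M(i,j;s)$ is cyclic over the ring of edge variables, and free over $\mathbb C[y]$:
\begin{center}
\renewcommand{\arraystretch}{1.3}
\begin{tabular}{c|cccc}
column 3&$(I,I)$&$(W,I)$&$(I,W)$&$(W,W)$\\\hline
$\mathsf U$&$A_{x,y}$&$B(x,y)$&$B(x,y)$&$\widehat B$\\
$\mathsf V$&$A_v\otimes A_y\otimes A_u$&$B(v,y)\otimes A_u$&$A_v\otimes B(y,u)$&$B(v,y)\otimes_{\mathbb C[y]}B(y,u)$
\end{tabular}
\end{center}
Unmarked tensor products are over $\mathbb C[a]$. In the $\mathsf U$-row $x_1=x_2=x$ and $y_1=y_2=y$, except in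
\[
\widehat B=B(x_1,y_1)[x_2]/\bigl((x_2-x_1)(x_2-y_1)\bigr),\qquad y_2=x_1+y_1-x_2 .
\]
The bottom degrees of the (unshifted) closed webs, in the order of the table, are $-(2n-2)$, $-(2n-3)$, $-(2n-3)$, $-(2n-2)$ and $-(3n-3)$, $-(3n-4)$, $-(3n-4)$, $-(3n-5)$.
\end{lemma}

\begin{proof}
$(I,I)$: two, resp.\ three, circles. $(W,I;\mathsf U)$ and $(I,W;\mathsf U)$: Example~\ref{ex:annular}.

$(W,W;\mathsf U)$: exclude the right entries $x_1+y_1-x_2-y_2$ and $x_1y_1-x_2y_2$ of the wide edge of column~1. Substituting $y_2=x_1+y_1-x_2$, the second becomes $(x_2-x_1)(x_2-y_1)$. So the remaining rows are, up to sign, $(g_1,0),(g_2,0)$ with $g_i\in\mathbb C[a][x_1,y_1]$, over a ring that is free over $\mathbb C[a][x_1,y_1]$. As in Example~\ref{ex:annular} the homology is $\widehat B$.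

$(W,I;\mathsf V)$: the wide edge has rows $(u_1,y_1-y_2)$, $(u_2,v(y_1-y_2))$; the inner arc of column~2 has a row $(\ast,y_2-y_1)$; and there is a circle $u$. A row operation gives $(u_1+vu_2,y_1-y_2),\ (u_2,0),\ (\ast,y_2-y_1)$. Excluding the last right entry leaves left entries $g_1+vg_2=p(y)$ and $g_2=-h(v,y)$ by \eqref{eq:g}, a regular sequence. So the homology is $B(v,y)\otimes A_u$. $(I,W;\mathsf V)$ is the mirror image.

$(W,W;\mathsf V)$: the rows are $(u_1,y_1-y_2)$, $(u_2,v(y_1-y_2))$, $(u_1',y_2-y_1)$, $(u_2',u(y_2-y_1))$. Row operations give $(u_1+vu_2,y_1-y_2)$, $(u_2,0)$, $(u_1'+uu_2',y_2-y_1)$, $(u_2',0)$. Excluding $y_1-y_2$ by the first row leaves left entries that are, up to sign, $h(v,y)$, $p(y)$, $h(y,u)$, a regular sequence in $\mathbb C[a][v,y,u]$.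

Freeness over $\mathbb C[y]$ holds since $a=y^n$ and all remaining relations are monic in $x$, $x_1$, $x_2$, $v$ or $u$. By (F2) the graded ranks over $\mathbb C[a]$ are $[n]^2,[n][n-1],[n][n-1],[2][n][n-1]$ and $[n]^3,[n]^2[n-1],[n]^2[n-1],[n][n-1]^2$. By their symmetry, the bottom degrees are as stated.
\end{proof}

The module $\widehat B$ is free over $B=B(x_1,y_1)$ on $1,x_2$, and also on $1,x_2-y_1$. For $f_0,f_1\in B$ we have $(x_1-x_2)(f_0+f_1x_2)=(x_1-x_2)(f_0+f_1y_1)$, which vanishes if and only if $f_0+f_1y_1=0$. Hence in $\widehat B$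
\begin{equation}\label{eq:Bhat}
\mathrm{ann}(x_1-x_2)=B\cdot(x_2-y_1)\ \text{(free)},\quad x_2(x_2-y_1)=x_1(x_2-y_1),\quad(x_2-y_1)^2=(x_1-y_1)(x_2-y_1).
\end{equation}

\subsection{Maps}
The modules are cyclic and the maps have known degrees, so linearity determines each map up to a scalar. The work lies in showing that the scalars are nonzero and can all be made $1$.

\begin{lemma}\label{lem:maps}
For each triple of states one can choose a generator of the module, always called $1$, such that:
\begin{itemize}
\item in the $\mathsf U$-states,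
$\chi_0:(I,I)\to(W,I)$ and $\chi_1:(W,W)\to(W,I)$ are $1\mapsto1$, while $\chi_0:(I,W)\to(W,W)$ is $1\mapsto x_2-y_1$ and $\chi_1:(I,W)\to(I,I)$ is $1\mapsto x-y$;
\item $\sigma$ is $1\mapsto1$ on $(I,I),(W,I),(I,W)$, with $u,v\mapsto x$, and $1\mapsto x_2-y_1$ on $(W,W)$, with $u,v\mapsto x_1$ and $y\mapsto y_1$;
\item in the $\mathsf V$-states, $\chi_0$ is $1\mapsto1$ and $\chi_1$ is $1\mapsto u-y$.
\end{itemize}
In the $\mathsf V$-states the maps $\tau_k$ are $0$ for $k$ even, and for $k$ odd they are $v-y$ in column~$1$ and $u-y$ in column~$2$.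
\end{lemma}

\begin{proof}
All maps are linear over the edge variables; the $\chi$'s have degree $1$ and $\sigma$ has degree $n-1$. By the bottom degrees in Lemma~\ref{lem:modules}, $1$ goes to a scalar wherever we claim $1\mapsto1$. In the other cases it goes to an element of degree $2$ above the bottom, and we argue as follows.
\begin{itemize}
\item $\chi_0:(I,W)\to(W,W)$, $\mathsf U$-states: on the source $x_1=x_2$, so the image of $1$ is killed by $x_1-x_2$. For $\sigma_{(W,W)}$ the same holds, as $y_1=y_2$ on the source and $y_1-y_2=x_2-x_1$ on the target. By \eqref{eq:Bhat} the image is a scalar multiple of $x_2-y_1$.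
\item $\chi_1:(I,W)\to(I,I)$, $\mathsf U$-states: the image of $1$ is killed by $h(x,y)$, so by \eqref{eq:rings} it is a scalar multiple of $x-y$.
\item $\chi_1$ in $\mathsf V$-states: the image of $1$ is killed by $h(y,u)$ in a module $R[u]/(u^n-y^n)$, where $u^n-y^n=(u-y)h$ with $h$ monic in $u$. So it is a scalar multiple of $u-y$.
\end{itemize}
The $\chi$'s are nonzero, because the composites $\chi_1\chi_0$ in the respective column are $\doteq x-y$ on $A_{x,y}$ or $B$ in the $\mathsf U$-states, and $\doteq v-y$ (column~1) or $u-y$ (column~2) in the $\mathsf V$-states, and these are nonzero on the source of $\chi_0$ in each case.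

\emph{Constants in the $\mathsf U$-states.} Rescale the generators of $(W,I)$, $(I,W)$, $(W,W)$, in this order, so that the constants of $(I,I)\to(W,I)$, $(I,W)\to(I,I)$, $(I,W)\to(W,W)$ are $1$. The two composites $(I,W)\to(W,I)$ agree. The one through $(I,I)$ is $1\mapsto x-y\in B$, which is nonzero; the one through $(W,W)$ is the fourth constant times it. So that constant is $1$.

\emph{$\sigma\ne0$.} Replace columns 1 and 2 by $I$. The link is then a negative Hopf link together with a split circle, with complex $A_v\otimes A_y\otimes A_u\xrightarrow{\sigma_{(I,I)}}A_{x,y}\xrightarrow0A_{x,y}$. If $\sigma_{(I,I)}$ were $0$, its homology would have $\mathbb C[a]$-rank $n^3+2n^2$. But the negative Hopf link is also the closure of $T_{-2}$, with complex $B\xrightarrow0B\xrightarrow{\doteq x-y}A_{x,y}$. The last map is injective by \eqref{eq:rings}, so the homology has rank $n(n-1)+n=n^2$, and with the split circle the rank is $n^3$. Hence $\sigma_{(I,I)}\ne0$. Commutativity of $\sigma$ with the $\chi$'s gives successively: $\sigma_{(W,I)}\ne0$ (the composite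 $(I,I;\mathsf V)\to(I,I;\mathsf U)\to(W,I;\mathsf U)$ sends $1$ to a nonzero scalar); $\sigma_{(I,W)}\ne0$ (the composite $(I,W;\mathsf V)\to(I,I;\mathsf V)\to(I,I;\mathsf U)$ sends $1$ to a nonzero multiple of $x-y\in A_{x,y}$); $\sigma_{(W,W)}\ne0$ (the composite $(I,W;\mathsf V)\to(I,W;\mathsf U)\to(W,W;\mathsf U)$ sends $1$ to a nonzero multiple of $x_2-y_1$).

\emph{Constants in the $\mathsf V$-states.} Scale the four generators so that the $\sigma$'s have constant $1$. For each of the four $\chi$'s between $\mathsf V$-states, compare $\sigma\chi$ with $\chi\sigma$. The latter sends $1$ to $1\in B$, $x_2-y_1\in\widehat B$, $x-y\in A_{x,y}$ and $x-y\in B$, respectively; the former sends $1$ to the constant in question times the same element. All these elements are nonzero, so all constants are $1$. The last statement holds since in the $\mathsf V$-states $x_1=x_2=v$, resp.\ $u$, and $y_1=y_2=y$.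
\end{proof}

\subsection{Pieces and degrees}\label{ss:pieces}
Let $\mathcal V$ be the complex of the $M(i,j;-2)$ and $\mathcal U_s$ that of the $M(i,j;s)$ for $s=-1,0$, graded by $i+j$. Up to a shift of degrees, $\mathcal U_{-1}$ and $\mathcal U_0$ are the same complex $\mathcal U$, and
\[
\mathcal K=\bigl[\mathcal V\xrightarrow{\ \sigma\ }\mathcal U_{-1}\xrightarrow{\ x_1-x_2\ }\mathcal U_0\bigr]\qquad(s=-2,-1,0).
\]
Let $\delta$ be the degree of $1\in M(0,0;0)=A_{x,y}$. Adding the bottom degree and the shifts of the columns,
\[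
\delta=-2(n-1)+(n-1)(-\ell+m+1),\qquad\varepsilon:=\deg h=\delta+2(n-1)=(n-1)(m-\ell+1).
\]
As $d$ preserves degrees, $x_1-x_2$ has degree $2$ and $\sigma$ is $1\mapsto1$ on $(I,I)$, the generators of $M(0,0;-1)$ and $M(0,0;-2)$ have degree $\delta+2$.

\section{Two candidates}\label{sec:bounds}

We now compute the homology of the pieces as far as it affects $H^0(\mathcal K)$.

\begin{lemma}\label{lem:U}
$H^1(\mathcal U)=0$, and $H^0(\mathcal U)=\mathbb C[y]\,[h]$ is free of rank one on the class of $h\in M(0,0)$. Multiplication by $x_1-x_2$ is zero on $H^0(\mathcal U)$.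
\end{lemma}

\begin{proof}
With column~3 equal to $\mathsf U$, columns 1 and 2 form the annular closure of $T_\ell\circ T_{-m}$. By Reidemeister II moves, which are linear over the variables $x_1,y_1$ at the top, where we cut the annulus, $T_\ell\circ T_{-m}\simeq T_{\ell-m}$. As $\ell-m\ge2$, $\mathcal U$ is homotopy equivalent to $A_{x,y}\xrightarrow{1\mapsto1}B\xrightarrow0B\xrightarrow{x-y}\cdots$, as in Example~\ref{ex:torus}. So $H^1(\mathcal U)=0$ and $H^0(\mathcal U)\cong\mathbb C[y]$, with generator in the degree of $h\in M(0,0)$, since the overall shifts agree.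

It remains to see that $h\in M(0,0)$ represents a generator. It is a cycle of $\mathcal U$, as it maps to $h=0$ in $M(1,0)=B$. By degree it suffices that it is not a boundary. Let $\theta$ have degree $i+j=-1$ with $d\theta\in M(0,0)$, and let $b\in M(0,-1)=B$ and $\theta_2\in M(1,-2)=\widehat B$ be its components. Only $b$ contributes to $M(0,0)$. The $M(1,-1)$-component of $d\theta$ vanishes, that is, $(x_2-y_1)b=\pm(x_1-x_2)\theta_2$. Multiplying by $x_2-y_1$ and using \eqref{eq:Bhat} we get $(x_1-y_1)b\,(x_2-y_1)=0$ in $\widehat B$. Hence $(x_1-y_1)b=0$ in $B$, so $b=0$ by \eqref{eq:rings}, and $d\theta=0\ne h$.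

Finally $(x_1-x_2)h=0$, as $x_1=x_2$ on $M(0,0)$.
\end{proof}

\begin{lemma}\label{lem:V}
$H^1(\mathcal V)$ is torsion. $H^2(\mathcal V)$ is a direct sum of $(m-1)/2$ copies of $T\langle\varepsilon-2\rangle$; in particular it is torsion and lives in degrees $\ge\varepsilon-2$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:modules} and \ref{lem:maps}, $\mathcal V=X_\ell\otimes_{\mathbb C[y]}X_{-m}$ up to the shift $\langle\delta+2\rangle$, with
\begin{gather*}
X_\ell:\ A_{v,y}\xrightarrow{1\mapsto1}B\xrightarrow0B\xrightarrow{v-y}B\xrightarrow0\cdots\xrightarrow{v-y}B\quad\text{in degrees }0,\dots,\ell,\\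
X_{-m}:\ B\xrightarrow{u-y}B\xrightarrow0\cdots\xrightarrow{u-y}B\xrightarrow0B\xrightarrow{1\mapsto u-y}A_{y,u}\quad\text{in degrees }-m,\dots,0 .
\end{gather*}
Normalize so that $1$ in homological degree $0$ of each factor has degree $0$. In $X_\ell$ the generator at index $k\ge1$ has degree $-2(k-1)$, since the $\tau$'s have degree $2$ (even when they vanish on these modules). In $X_{-m}$ the generator at index $-k$ has degree $2k$. By \eqref{eq:rings}, multiplication by $v-y$ or $u-y$ on $B$, and $1\mapsto u-y$ from $B$ to $A_{y,u}$, are injective. So the only nonzero homology is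
\[
\begin{aligned}
&H^0(X_\ell)=\mathbb C[y]\langle2(n-1)\rangle,&&H^{2k+1}(X_\ell)=T\langle-4k\rangle&&(1\le k\le\tfrac{\ell-1}2),\\
&H^0(X_{-m})=\mathbb C[y],&&H^{-2k}(X_{-m})=T\langle4k\rangle&&(1\le k\le\tfrac{m-1}2).
\end{aligned}
\]
The factors are free over $\mathbb C[y]$, so the K\"unneth formula applies: $H^N$ is the sum of $H^i\otimes H^j$ with $i+j=N$ and $\mathrm{Tor}_1(H^i,H^j)$ with $i+j=N+1$. For $N=1$ every nonzero term involves some $T$, because $H^0\otimes H^0$ sits in degree $0$. For $N=2$ no two nonzero groups have $i+j=2$. Among the pairs with $i+j=3$, those with a free factor have no $\mathrm{Tor}_1$, and there remain the terms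
\[
\mathrm{Tor}_1\bigl(T\langle-4(k+1)\rangle,T\langle4k\rangle\bigr)=T\langle2(n-1)-4\rangle,\qquad1\le k\le\tfrac{m-1}2,
\]
where $\mathrm{Tor}_1(T,T)=T\langle2(n-1)\rangle$ from the resolution $\mathbb C[y]\langle2(n-1)\rangle\xrightarrow{y^{n-1}}\mathbb C[y]$, and $k+1\le(\ell-1)/2$ as $\ell\ge m+2$. Adding the shift, $\delta+2+2(n-1)-4=\varepsilon-2$.
\end{proof}

\begin{proposition}\label{prop:bounds}
The class $[h]\in H^0(\mathcal K)$ of $h\in M(0,0;0)$ is not torsion, and $H^0(\mathcal K)/\mathrm{torsion}\cong\mathbb C[y]\langle r\rangle$ with $r\in\{\varepsilon-2,\varepsilon\}$.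
\end{proposition}

\begin{proof}
The subcomplexes $\mathcal U_0\subset[\mathcal U_{-1}\to\mathcal U_0]\subset\mathcal K$ have successive quotients $\mathcal U_{-1}$ and $\mathcal V$. So $H^0(\mathcal K)$ is built from subquotients of $H^0(\mathcal U_0)=\mathbb C[y]\langle\varepsilon\rangle$, $H^1(\mathcal U_{-1})=0$ and $H^2(\mathcal V)$. By Lemma~\ref{lem:V} it has rank $\le1$ and lives in degrees $\ge\varepsilon-2$.

Let $Q=\mathcal K/\mathcal U_0$ and consider $H^{-1}(Q)\xrightarrow{\partial}H^0(\mathcal U_0)\to H^0(\mathcal K)$. On the image of $H^0(\mathcal U_{-1})\to H^{-1}(Q)$, $\partial$ is multiplication by $x_1-x_2$, which is $0$ by Lemma~\ref{lem:U}. So $\partial$ factors through a submodule of the torsion module $H^1(\mathcal V)$. Its target is torsion-free, hence $\partial=0$. So $\mathbb C[y][h]$ injects into $H^0(\mathcal K)$, which therefore has rank one. Its free quotient has generator degree $r\ge\varepsilon-2$, and the nonzero image of $[h]$ has degree $\varepsilon\in r+2\mathbb Z_{\ge0}$.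
\end{proof}

The second candidate $r=\varepsilon-2$ comes from the torsion in $H^2(\mathcal V)$, which is nonzero because $m\ge3$.

\section{The class $[h]$ is divisible by $y$ modulo torsion}\label{sec:key}

We write $f[i,j;s]$ for $f\cdot1\in M(i,j;s)$, and $\kappa=\kappa(x_1,y_1)$ (or $\kappa(x,y)$) in $\mathsf U$-states. We look for a chain $\omega$ with
\[
d\omega=y^{n-2}\bigl(\text{nonzero scalar}\cdot h[0,0;0]+y\,\zeta\bigr).
\]
The place to start is the torsion in $H^2(\mathcal V)$. Since $(v-y)\kappa(v,y)=-ny^{n-1}$ in $B(v,y)$, and likewise for $u$, the chain $\kappa(v,y)\kappa(u,y)[m+1,-m;-2]$ has boundary divisible by $y^{n-1}$ inside $\mathcal V$; dividing this boundary by $y^{n-1}$ gives a cycle representing a generator of one of the $\mathrm{Tor}_1(T,T)$. The question is what the image of the chain under $\sigma$ does in $\mathcal U_{-1}$ and $\mathcal U_0$.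

\subsection{The smallest case: $P(5,-3,2)$ and $n=3$}
Here $h=x^2+xy+y^2$ and $\kappa=x+2y$, and in $B$ we have $(x-y)\kappa=-3y^2$. Call a term \emph{negligible} if it is divisible by $y^2$. The computation rests on one observation: $(x_1-x_2)\kappa^2$ and $(x_2-y_1)\kappa^2$ are not negligible in $\widehat B$, but their sum is, since
\[
(x_1-y_1)\kappa^2=-3y^2\kappa .
\]
We add terms to the starting chain until everything in the boundary is negligible except at $[0,0;0]$.

\emph{Start.} Take $\kappa(v,y)\kappa(u,y)[4,-3;-2]$. Its boundary is negligible except for the image under $\sigma$, which (with sign $(-1)^{4-3}$) is $-(x_2-y_1)\kappa^2[4,-3;-1]$.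

\emph{First correction.} Add $-\kappa^2[3,-3;-1]$. Its $d'$-image is $-(x_1-x_2)\kappa^2[4,-3;-1]$, and the sum at this place is negligible. But it creates two new terms: $(x_2-y_1)\kappa^2[3,-2;-1]$ by $-d''$, and $-(x_1-x_2)\kappa^2[3,-3;0]$ by $d_E$.

\emph{Second correction.} Add $-\kappa^2[2,-2;-1]$: its $d'$-image is $-(x_2-y_1)\kappa^2[3,-2;-1]$, which cancels the first new term exactly. Add $-\kappa^2[2,-3;0]$: its $d'$-image is $-(x_2-y_1)\kappa^2[3,-3;0]$, which makes the second negligible. At $[2,-2;0]$ these two additions produce $-(x_1-x_2)\kappa^2$ by $d_E$ and $-(x_2-y_1)\kappa^2$ by $d''$, with negligible sum. The remaining new term is $-(x_1-x_2)\kappa^2[2,-1;-1]$, by $d''$.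

\emph{Third correction.} Add $\kappa^2[1,-1;-1]$: its $d'$-image cancels that term. It creates $(x_1-x_2)\kappa^2[1,-1;0]$ by $d_E$, and $-\kappa^2[1,0;-1]$ by $-\chi_1$. Add $\kappa^2[0,-1;0]$: $\chi_0$ sends it to $(x_2-y_1)\kappa^2[1,-1;0]$, giving a negligible sum. Add $\kappa^2[0,0;-1]$: $\chi_0$ sends it to $\kappa^2[1,0;-1]$, which cancels the other term, and $d_E=x_1-x_2$ is $0$ on it.

\emph{The end.} One term is left: the image of $\kappa^2[0,-1;0]$ under $\chi_1:1\mapsto x-y$ in $M(0,0;0)=A_{x,y}$. There $h$ is not zero, and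
\[
(x-y)\kappa^2=(h-3y^2)(x+2y)=3yh-3y^2(x+2y),
\]
which is divisible by $y$ but not negligible. Altogether $d\omega=y(3h+y\zeta)$: the class $3[h]+y[\zeta]$ is killed by $y$. So $[h]$ is divisible by $y$ modulo torsion, $r=\varepsilon-2=-4$, and $s_3(P(5,-3,2))=-2$.

\subsection{The general case}
Define signs by $\alpha_m=-1$ and $\alpha_{i-1}=(-1)^{i+1}\alpha_i$ for $1\le i\le m$; thus $\alpha_{i-1}=\alpha_i$ for $i$ odd. Consider the chain of homological degree $-1$
\[
\omega=\kappa(v,y)\kappa(u,y)[m{+}1,-m;-2]+\sum_{i=0}^m\alpha_i\,\kappa^2[i,-i;-1]+\sum_{\substack{1\le i\le m\\ i\ \mathrm{odd}}}\alpha_i\,\kappa^2[i{-}1,-i;0].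
\]
It exists because $m+1\le\ell$. Recall that $m$ is odd. The components of $d\omega$ are as follows.

\begin{itemize}
\item $(m{+}2,-m;-2)$: by $d'=\tau_{m+2}=v-y$, the component is $(v-y)\kappa(v,y)\kappa(u,y)=-ny^{n-1}\kappa(u,y)$. This index exists as $\ell\ge m+2$.
\item $(m{+}1,1{-}m;-2)$: as $m\ge3$, the target has column~2 in state $W$, and $d''=\tau_m=u-y$. With sign $(-1)^{m+1}=1$ the component is $(u-y)\kappa(u,y)\kappa(v,y)=-ny^{n-1}\kappa(v,y)$.
\item $(m{+}1,-m;-1)$: $d_E=\sigma$ with sign $-1$ gives $-(x_2-y_1)\kappa^2$, and $d'=\tau_{m+1}$ gives $\alpha_m(x_1-x_2)\kappa^2$. As $\alpha_m=-1$, the sum is $-(x_1-y_1)\kappa^2=ny^{n-1}\kappa$.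
\item $(i,1{-}i;-1)$ with $1\le i\le m$: for $i\ge2$, $d'$ from $(i-1,1-i;-1)$ and $d''$ from $(i,-i;-1)$ give $\alpha_{i-1}\tau_i\kappa^2+(-1)^i\alpha_i\tau_i\kappa^2=0$. For $i=1$, $\chi_0$ and $-\chi_1$, where both $\chi$'s are $1\mapsto1$ into $B$, give $\alpha_0\kappa^2-\alpha_1\kappa^2=0$.
\item $(i,-i;0)$ with $i$ odd: $d_E$ gives $\alpha_i(x_1-x_2)\kappa^2$, and $d'$ from $(i-1,-i;0)$ gives $\alpha_i(x_2-y_1)\kappa^2$, for $i\ge3$ by $\tau_i$ and for $i=1$ by $\chi_0:1\mapsto x_2-y_1$. The sum is $\alpha_i(x_1-y_1)\kappa^2=-n\alpha_iy^{n-1}\kappa$.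
\item $(k,-k;0)$ with $k$ even, $2\le k\le m-1$: $d_E$ gives $\alpha_k(x_1-x_2)\kappa^2$, and $d''=\tau_{k+1}$ from $(k,-k-1;0)$, with sign $(-1)^k=1$, gives $\alpha_{k+1}(x_2-y_1)\kappa^2$. As $\alpha_k=\alpha_{k+1}$, the sum is $-n\alpha_ky^{n-1}\kappa$.
\item $(0,0;0)$: $d_E$ from $(0,0;-1)$ is $x_1-x_2=0$. From $(0,-1;0)$, the map $\chi_1:1\mapsto x-y$ gives, by \eqref{eq:kappa} and \eqref{eq:rings} in $A_{x,y}$,
\[
\alpha_1(x-y)\kappa^2=\alpha_1(h-ny^{n-1})\kappa=\alpha_1\Bigl(\tbinom n2y^{n-2}h-ny^{n-1}\kappa\Bigr).
\]
\end{itemize}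
These are all the components: the first term of $\omega$ contributes to the first three; the terms $(i,-i;-1)$ map to $(i+1,-i;-1)$, $(i,-i;0)$ and, for $i\ge1$, $(i,1-i;-1)$; the terms $(i-1,-i;0)$ map to $(i,-i;0)$ and $(i-1,1-i;0)$. Hence there is a chain $\zeta$ with
\begin{equation}\label{eq:key}
d\omega=y^{n-2}\Bigl(\alpha_1\tbinom n2\,h+y\,\zeta\Bigr),\qquad\alpha_1=\pm1 .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
All modules of $\mathcal K$ are $y$-torsion-free, so \eqref{eq:key} and $d^2=0$ give $d(\alpha_1\binom n2h+y\zeta)=0$. As $dh=0$, also $d\zeta=0$. By \eqref{eq:key}, $y^{n-2}\bigl(\alpha_1\binom n2[h]+y[\zeta]\bigr)=0$ in $H^0(\mathcal K)$. So in $H^0(\mathcal K)/\mathrm{torsion}\cong\mathbb C[y]\langle r\rangle$ the nonzero class $[h]$, of degree $\varepsilon$, is divisible by $y$, and $r\le\varepsilon-2$. By Proposition~\ref{prop:bounds}, $r=\varepsilon-2$. Proposition~\ref{prop:sn} gives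
\[
s_n(K(\ell,m))=r+(n-1)=(n-1)(m-\ell+1)-2+(n-1)=-(n-1)(\ell-m-2)-2.\qedhere
\]
\end{proof}

\begin{thebibliography}{9}
\bibitem{KR} Khovanov and Rozansky, \emph{Matrix factorizations and link homology}, Fund. Math. 199 (2008).
\bibitem{KrasnerComp} Krasner, \emph{A computation in Khovanov--Rozansky homology}, Fund. Math. 203 (2009).
\bibitem{KrasnerEq} Krasner, \emph{Equivariant $sl(n)$-link homology}, Algebr. Geom. Topol. 10 (2010).
\bibitem{Lobb} Andrew Lobb, \emph{A note on Gornik's perturbation of Khovanov--Rozansky homology}, arXiv:1012.2802 (2010).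
\bibitem{Wu} Wu, \emph{Generic deformations of the colored $sl(N)$-homology for links}, Algebr. Geom. Topol. 11 (2011).
\end{thebibliography}

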